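# Degree classes, walk lattices, and almost all graphs

## 1. A star and a square with an extra point

Take two graphs on five vertices: the star $K_{1,4}$, and the graph $C_4\cup K_1$ consisting of a 4-cycle and an isolated vertex. The star has adjacency matrix of rank $2$ and trace $0$, and the trace of its square is $8$, so its eigenvalues are $2,-2,0,0,0$. The 4-cycle has eigenvalues $2,0,0,-2$, and the isolated vertex adds another $0$. Both characteristic polynomials are $t^3(t^2-4)$. The spectrum alone cannot tell these graphs apart.

Now let the polynomial see the degrees. In the star, let $V_1$ be the set of vertices of largest degree (the center), let $e_1$ be its characteristic vector and $J_{1,1}=e_1e_1^\top$. The matrix $xA+yJ_{1,1}$ is the star with edge weights $x$ and a loop $y$ at the center, so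
$$\det(tI-xA-yJ_{1,1})=t^3(t^2-yt-4x^2).$$
In $C_4\cup K_1$ the vertices of largest degree form the 4-cycle, and $J_{1,1}$ is the all-ones matrix on it. On the 4-cycle, $xA+yJ_{1,1}$ has eigenvalues $2x+4y,0,0,-2x$, so here
$$\det(tI-xA-yJ_{1,1})=t^3(t-2x-4y)(t+2x).$$
At $y=0$ the two polynomials coincide; for general $y$ they do not. One extra matrix, built from the degrees, separates the pair.

How often does a polynomial of this kind recognize a graph? We fix the definitions. For an ordered tuple $\mathbf M=(M_1,\dots,M_k)$ of $n\times n$ matrices associated with a simple graph $G$ on $n$ vertices, the **multivariate graph spectrum** of $G$ with respect to $\mathbf M$ is the polynomial $\det(tI-x_1M_1-\cdots-x_kM_k)\in\mathbb R[t,x_1,\dots,x_k]$.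

**Definition (truncated spectrum).** Let $r\ge2$ be an integer and let $\delta_1>\delta_2>\cdots>\delta_p$ be the distinct degrees of $G=(V,E)$. For $1\le i\le r-1$ let $V_i$ be the set of vertices of degree $\delta_i$, with $V_i=\emptyset$ if $i>p$, and let $V_r$ be the set of all remaining vertices. Let $e_i\in\{0,1\}^n$ be the characteristic vector of $V_i$ and $J_{i,j}=e_ie_j^\top$. Then $\mathrm{Spec}_r(G)$ is the multivariate graph spectrum for the tuple $(A_G,J_{1,1},J_{1,2},\dots,J_{r,r})$, with the $J_{i,j}$ in lexicographic order. For $r=\lceil\log_2 n\rceil+1$ it is the *truncated generalized block Laplacian spectrum* of $G$.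

For the star, $n=5$ and $r=4$: $V_1$ is the center, $V_2$ the set of leaves, and $V_3=V_4=\emptyset$.

**Definition (determined).** $G$ is determined by $\mathrm{Spec}_r$ if every graph $H$ with the same spectrum, formed from $H$'s own degrees, is isomorphic to $G$. "Almost all graphs" have a property if the proportion of graphs on $n$ vertices with the property tends to $1$ as $n\to\infty$.

Wei Wang and Da Zhao, in "Graph isomorphism and multivariate graph spectrum", arXiv:2412.20016 (2024), pose the conjecture that almost all graphs are determined by their truncated generalized block Laplacian spectra. These notes prove it, in the following form.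

**Theorem 1.** Almost all graphs are determined by their truncated generalized block Laplacian spectra ($r=\lceil\log_2n\rceil+1$).

**Theorem 2.** Let $r=r(n)\ge2$ be any integer function with $r(n)\to\infty$. Almost all graphs are determined by $\mathrm{Spec}_{r(n)}$.

**Corollary 3.** For every $\varepsilon>0$ there is a constant $r_\varepsilon$ such that for all large $n$ at least a proportion $1-\varepsilon$ of the graphs on $n$ vertices is determined by $\mathrm{Spec}_{r_\varepsilon}$.

Theorem 1 is a case of Theorem 2.

*Conventions.* $G$ is uniform among labelled graphs on $[n]$, that is, $G\sim G(n,\frac12)$: every edge is present independently with probability $\frac12$. This also gives the statement for unlabelled graphs. Almost all graphs, labelled or unlabelled, are asymmetric (Erdős–Rényi 1963, Pólya). An asymmetric isomorphism class has exactly $n!$ labellings and every class has at most $n!$, so there are at least $2^{\binom n2}/n!$ classes; if only $o(2^{\binom n2})$ labelled graphs lack an isomorphism-invariant property, at most $o(2^{\binom n2})/n!$ asymmetric classes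 lack it, and the classes that are not asymmetric are negligible. "Whp" means with probability tending to $1$. Inequalities are asserted for $n$ large, where "large" depends only on the function $r(n)$. The logarithm $\log$ is natural. Over a field $F$, $x\perp y$ means $\sum x_iy_i=0$, and $\mathrm{supp}\,x$ is the set of nonzero coordinates. $\mathbf 1$ is the all-ones vector and $\mathbf 1_v$ the unit vector at $v$.

## 2. Walk counts between classes, and the lattice they generate

The number $e_j^\top A^ke_i$ counts the walks of length $k$ from $V_i$ to $V_j$. We first show that $\mathrm{Spec}_r$ knows these numbers, and that they recover the graph as soon as a certain lattice is everything.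

**Lemma 4.** Let $\Lambda=\mathbb Z\text{-span}\{A^ke_i:k\ge0,\ 1\le i\le r\}$. If $\Lambda=\mathbb Z^n$, then $G$ is determined by $\mathrm{Spec}_r$.

**Step 1: read the walk counts off the polynomial.** Let $E=[e_1,\dots,e_r]$ and let $Y=(y_{ij})$ be the matrix of variables, so that $\sum y_{ij}J_{i,j}=EYE^\top$. By the identity $\det(I-UV)=\det(I-VU)$,
$$P_G=\det(tI-xA-EYE^\top)=\det(tI-xA)\,\det\bigl(I_r-YE^\top(tI-xA)^{-1}E\bigr).\tag{1}$$
At $x=1$, $Y=0$ this is $\det(tI-A)$. The derivative of $\det(I-YK)$ in $y_{ij}$ at $Y=0$ is $-K_{ji}$, so at $x=1$, $Y=0$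
$$\frac{\partial P_G}{\partial y_{ij}}=-\det(tI-A)\;e_j^\top(tI-A)^{-1}e_i=-\det(tI-A)\sum_{k\ge0}t^{-k-1}e_j^\top A^ke_i .$$
Dividing by $\det(tI-A)$, we see that $P_G$ determines every number $e_j^\top A^ke_i$.

**Step 2: compare Gram matrices.** Suppose $P_H=P_G$, where $H$ has adjacency matrix $B$ and class vectors $e_i'$, some possibly zero. Comparing degrees in $t$, $H$ also has $n$ vertices. As $A$ is symmetric,
$$\langle A^ke_i,A^he_j\rangle=e_i^\top A^{k+h}e_j=e_i'^\top B^{k+h}e'_j=\langle B^ke'_i,B^he'_j\rangle .$$
So the families $(A^ke_i)$ and $(B^ke_i')$ have the same Gram matrix. If a rational combination of the first family vanishes, the same combination of the second has norm zero and vanishes too. Hence $A^ke_i\mapsto B^ke'_i$ extends to a well-defined linear isometry $\Phi$ from the span, which is $\mathbb Q^n$, into $\mathbb Q^n$. So $\Phi$ is an orthogonal matrix.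

**Step 3: use integrality.** $\Phi(\mathbb Z^n)=\Phi(\Lambda)\subseteq\mathbb Z^n$, so $\Phi$ is an integer matrix. Its columns are integer vectors of norm $1$, that is, $\pm$ unit vectors: $\Phi$ is a signed permutation matrix. The classes partition the vertex set in both graphs, so $\Phi(\mathbf 1)=\Phi(\sum e_i)=\sum e_i'=\mathbf 1$, and all signs are $+$. On generators $\Phi A(A^ke_i)=B^{k+1}e'_i=B\Phi(A^ke_i)$, so $\Phi A\Phi^{-1}=B$. Thus $\Phi$ is a permutation matrix carrying $G$ to $H$. $\square$

*Example.* Let $G_0$ have vertices $1,\dots,6$ and edges $12,23,34,45,26,36$: a triangle $2,3,6$ with a pendant vertex at $2$ and a pendant path $3,4,5$. The degrees of $1,\dots,6$ are $1,3,3,2,1,2$. Here $r=4$ and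
$$e_1=\mathbf 1_2+\mathbf 1_3,\quad e_2=\mathbf 1_4+\mathbf 1_6,\quad e_3=\mathbf 1_1+\mathbf 1_5,\quad e_4=0 .$$
Then $Ae_1=\mathbf 1_1+\mathbf 1_2+\mathbf 1_3+\mathbf 1_4+2\cdot\mathbf 1_6$, and subtracting $e_1+e_2$ leaves $\mathbf 1_1+\mathbf 1_6\in\Lambda$. Next, $Ae_2=\mathbf 1_2+2\cdot\mathbf 1_3+\mathbf 1_5$ gives $\mathbf 1_3+\mathbf 1_5$, and $Ae_3=\mathbf 1_2+\mathbf 1_4$. These six sums generate only a lattice of rank $5$, but $A(\mathbf 1_1+\mathbf 1_6)=2\cdot\mathbf 1_2+\mathbf 1_3$, and subtracting $e_1$ gives $\mathbf 1_2\in\Lambda$. Then $\mathbf 1_3,\mathbf 1_5,\mathbf 1_1,\mathbf 1_6,\mathbf 1_4$ follow one after the other. So $\Lambda=\mathbb Z^6$, and $G_0$ is determined by its truncated spectrum.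

For a random graph we expect the top degree classes to be single vertices. The next lemma says what must then go wrong if $\Lambda\ne\mathbb Z^n$.

**Lemma 5.** Let $\ell=r-1$, suppose $V_i=\{v_i\}$ for $i\le\ell$, put $R=V_r$, $m=|R|$, and write
$$A=\begin{pmatrix}A_0&C\\C^\top&A_1\end{pmatrix}$$
with blocks $\{v_1,\dots,v_\ell\}$ and $R$. Let $c_1,\dots,c_\ell\in\{0,1\}^m$ be the rows of $C$. If $\Lambda\neq\mathbb Z^n$, there are a prime $p$, $\lambda\in\overline{\mathbb F_p}$ and $0\ne v\in\mathbb F_p(\lambda)^m$ with $A_1v=\lambda v$ and $c_i\cdot v=0$ for all $i\le\ell$.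

*Proof.* The nonzero finitely generated abelian group $\mathbb Z^n/\Lambda$ has a nonzero reduction modulo some prime $p$. So the image of $\Lambda$ in $\mathbb F_p^n$ is a proper subspace. It is $A$-invariant, and $A$ is symmetric, so its orthogonal complement $W\ne0$ is $A$-invariant. As $e_i=\mathbf 1_{v_i}$ for $i\le\ell$, the vectors in $W$ vanish at $v_1,\dots,v_\ell$, and we view them in $\mathbb F_p^m$. For $w\in W$, the vector $A(0,w)=(Cw,A_1w)$ lies in $W$. Hence $Cw=0$ and $A_1W\subseteq W$. Take an eigenvector of $A_1$ in $W\otimes\overline{\mathbb F_p}$, with eigenvalue $\lambda$. It solves the linear system $A_1v=\lambda v$, $Cv=0$, whose coefficients lie in $\mathbb F_p(\lambda)$. Rank does not change under field extension, so there is a nonzero solution over $\mathbb F_p(\lambda)$. $\square$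

*Example.* For the star with $r=2$, $v_1$ is the center, $A_1=0$ and $c_1=(1,1,1,1)$. The vector $v=(1,-1,0,0)$ has $A_1v=0$ and $c_1\cdot v=0$ modulo every prime. Indeed $\Lambda$ has only rank $2$.

## 3. Fewer classes, and the infinitely many primes

**Reducing to very few classes.** If $2\le r'\le r$, the $r'$-partition arises from the $r$-partition by merging $V_{r'},\dots,V_r$. So $\mathrm{Spec}_{r'}(G)$ arises from $\mathrm{Spec}_r(G)$ by the substitution $y_{ij}\mapsto y'_{\min(i,r'),\min(j,r')}$, and a graph determined by $\mathrm{Spec}_{r'}$ is determined by $\mathrm{Spec}_r$. In Theorem 2 we may therefore replace $r$ by $\min(r,\lfloor\log\log n\rfloor+1)$ and assume, with $\ell=r-1$,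
$$\ell\to\infty,\qquad \ell\le\log\log n.\tag{2}$$
Put $m=n-\ell$, and fix for the rest of the lecture
$$g=\lceil n^{1/4}\rceil,\quad s=\lceil n^{1/8}\rceil,\quad t_0=\lceil n^{1/4}\rceil,\quad \eta=2n^{-1/32},\quad a=\lfloor\ell/32\rfloor .$$

**The direct attempt.** Pretend that $v_1,\dots,v_\ell$ were chosen in advance, so that $c_1,\dots,c_\ell$ are independent uniform vectors in $\{0,1\}^m$, independent of $A_1$. One would like to bound, for each prime $p$ and each $\lambda$, the probability that an eigenvector of $A_1$ for $\lambda$ is orthogonal to all the rows, and then sum. This sum diverges. Modulo every prime, $A_1$ has some eigenvector $v$ over $\overline{\mathbb F_p}$, and $c_1=\dots=c_\ell=0$ has probability $2^{-m\ell}$. So for each $p$ the bad event has probability at least $2^{-m\ell}$, a bound free of $p$, and there are infinitely many primes.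

The way out is to work in characteristic $0$ first. If the first half of the rows already generates $\mathbb R^m$ under $A_1$, some integer determinant $\Delta\ne0$ is available, and only the primes dividing $\Delta$ can be bad. There are at most $n^3$ of them, and the second half of the rows is still fresh. A similar device with discriminants will control the dimensions of eigenspaces.

The pretence itself must also go. The $v_i$ are the vertices of top degree, so they depend on the whole graph. Section 5 restores independence at a price: $A_1$ becomes a random graph conditioned on an event of probability at least $e^{-6\ell}$. Hence everything we want of $A_1$ must fail with probability $o(e^{-6\ell})$, and this is what makes small primes delicate in Section 8.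

## 4. The top degrees of a random graph are far apart

Let $N=n-1$ and $X\sim\mathrm{Bin}(N,\frac12)$, the law of a single degree. Recall Hoeffding's inequality: $P(X\ge N/2+x)\le e^{-2x^2/N}$ for $x\ge 0$, and the same for the lower tail.

**Step 1: consecutive probabilities are nearly equal.** For integers $N/2\le j\le N/2+2\sqrt{N\log N}$,
$$1\le\frac{P(X=j)}{P(X=j+1)}=\frac{j+1}{N-j}\le1+\theta,\qquad \theta=10\sqrt{\log N/N}.$$
The lower bound holds for all $N/2\le j<N$, so the probabilities are nonincreasing from $N/2$ on. With $w=\lfloor\sqrt{N/\log N}\rfloor$ we have $(1+\theta)^w\le e^{10}$. For $N/2\le j\le N/2+\sqrt{N\log N}$ the points $j,\dots,j+w-1$ lie in the range above, so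
$$P(X\ge j)\ge\sum_{i<w}P(X=j+i)\ge we^{-10}P(X=j).\tag{3}$$

**Step 2: choose a threshold above which about $2\ell$ vertices are expected.** Let $D_0$ be the largest integer with $nP(X\ge D_0)\ge2\ell$. By Hoeffding, $nP(X\ge N/2+\sqrt{N\log N})\le nN^{-2}<2\ell$, so $D_0\le N/2+\sqrt{N\log N}$. As $g=o(\sqrt n)$, the central limit theorem gives $P(X\ge n/2+5g)\to\frac12$, so $D_0\ge n/2+5g$. By maximality $nP(X\ge D_0+1)<2\ell$, and (3) gives $nP(X\ge D_0)\le2\ell+e^{10}w^{-1}nP(X\ge D_0)$. Hence
$$2\ell\le nP(X\ge D_0)\le2.5\,\ell,\qquad nP(X=D_0)=O(\ell/w).\tag{4}$$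
For $0\le i\le4g$ we have $D_0-i\ge N/2$ and $\theta g\to0$, so $P(X=D_0-i)\le(1+\theta)^iP(X=D_0)\le2P(X=D_0)$. Since $g/w\to0$,
$$nP(X\ge D_0-4g)\le2.5\,\ell+8g\,nP(X=D_0)\le3\ell.\tag{5}$$

**Lemma 6.** Let $d_{(1)}\ge d_{(2)}\ge\cdots$ be the sorted degrees of $G$. Whp $d_{(\ell)}\ge D_0$; $d_{(i)}-d_{(i+1)}\ge4g$ for $1\le i\le\ell$; and $d_{(1)}\le N/2+\sqrt{N\log N}$.

*Proof.* The last claim follows from Hoeffding and a union bound, as $nN^{-2}\to0$. For the rest, fix two vertices $u\neq v$ and let $X'\sim\mathrm{Bin}(n-2,\frac12)$. Given the status of the pair $uv$, the degrees of $u$ and $v$ are independent, each distributed as $X'+1$ or as $X'$. From $P(X=j)=\frac12P(X'=j)+\frac12P(X'=j-1)$,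
$$P(X'=j)\le2P(X=j),\qquad P(X'=j-1)\le2P(X=j).$$

*At least $\ell$ vertices have degree $\ge D_0$.* Let $Z$ be the number of such vertices. With $\alpha=P(X'\ge D_0-1)$ and $\beta=P(X'\ge D_0)$, the covariance of the indicators for $u$ and $v$ is
$$\tfrac12(\alpha^2+\beta^2)-\tfrac14(\alpha+\beta)^2=\tfrac14(\alpha-\beta)^2=\tfrac14P(X'=D_0-1)^2\le P(X=D_0)^2 .$$
So $\mathrm{Var}\,Z\le EZ+n^2P(X=D_0)^2\le2.5\,\ell+O(\ell^2/w^2)\le3\ell$. As $EZ\ge2\ell$, Chebyshev gives $P(Z<\ell)\le3\ell/\ell^2\to0$.

*No two high degrees are close.* We have
$$P(\deg u=j,\deg v=k)=\tfrac12P(X'=j)P(X'=k)+\tfrac12P(X'=j-1)P(X'=k-1)\le4P(X=j)P(X=k).$$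
Count ordered pairs $u\ne v$ with both degrees $\ge D_0-4g$ and $|\deg u-\deg v|<4g$. For each $j$ there are at most $8g$ values $k$, and each has $P(X=k)\le P(X=D_0-4g)\le2P(X=D_0)$. So the expected number of pairs is at most
$$4\cdot nP(X\ge D_0-4g)\cdot8g\cdot nP(X=D_0-4g)=O(\ell^2g/w)\to0 .$$

*Conclusion.* Suppose there is no such pair and $d_{(\ell)}\ge D_0$; let $i\le\ell$. If $d_{(i+1)}\ge D_0-4g$, the gap is at least $4g$ because there is no close pair. Otherwise $d_{(i+1)}<D_0-4g\le d_{(i)}-4g$. $\square$

## 5. Windows that decouple the rows from the rest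

We want to condition on who the top vertices are while leaving their rows random. Conditioning on the exact weights $|c_i|$ is too much: with $w=\mathbf 1$ the product $c_i\cdot w=|c_i|$ would be a constant, equal to $0$ modulo every prime dividing it. So we fix the weights only up to windows of length $g$; the degree gaps of $4g$ leave room for this.

**Definition (window events).** For an ordered tuple $\mathbf v=(v_1,\dots,v_\ell)$ of distinct vertices let $R=V\setminus\{v_1,\dots,v_\ell\}$, identified with $[m]$ in increasing order, let $c_i\in\{0,1\}^m$ be the adjacency vector of $v_i$ to $R$, $b_i=|c_i|$ its weight, and $A_1$ the adjacency matrix of $G[R]$. For integers $\kappa=(\kappa_1,\dots,\kappa_\ell)$ with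
$$\kappa_i\ge\kappa_{i+1}+2\ (i<\ell),\qquad g\kappa_\ell\ge D_0-2g,\qquad g\kappa_1\le N/2+\sqrt{N\log N},\tag{6}$$
let $\mathcal F_{\mathbf v,\kappa}$ be the event that $b_i\in[g\kappa_i,g\kappa_i+g)$ for all $i\le\ell$ and $\max\deg G[R]\le g\kappa_\ell-g$.

**Lemma 7.** (a) On $\mathcal F_{\mathbf v,\kappa}$ we have $V_i=\{v_i\}$ for $i\le\ell$ and $V_r=R$; the events $\mathcal F_{\mathbf v,\kappa}$ are pairwise disjoint.
(b) Whp some $\mathcal F_{\mathbf v,\kappa}$ occurs.
(c) Conditionally on $\mathcal F_{\mathbf v,\kappa}$, the objects $A_1,c_1,\dots,c_\ell$ are independent; $A_1$ is $G(m,\frac12)$ conditioned on $\max\deg\le g\kappa_\ell-g$; and $c_i$ is uniform on $\{x\in\{0,1\}^m:g\kappa_i\le|x|<g\kappa_i+g\}$ (a *window row*).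
(d) $P\bigl(\max\deg G(m,\frac12)\le g\kappa_\ell-g\bigr)\ge e^{-6\ell}$.

*Proof.* (a) A vertex has at most $\ell$ neighbors in $\{v_1,\dots,v_\ell\}$, and $\ell<g$. So $\deg v_{i+1}<g\kappa_{i+1}+g+\ell\le g\kappa_{i+1}+2g\le g\kappa_i\le\deg v_i$, and for $u\in R$, $\deg u\le g\kappa_\ell-g+\ell<g\kappa_\ell\le\deg v_\ell$. Thus $v_1,\dots,v_\ell$ carry the $\ell$ largest distinct degrees, each alone. In particular $G$ determines $\mathbf v$, then the $b_i$, then $\kappa_i=\lfloor b_i/g\rfloor$, and the events are disjoint.

(b) In the situation of Lemma 6, let $\mathbf v$ list the top $\ell$ vertices in decreasing order of degree and $\kappa_i=\lfloor b_i/g\rfloor$. As $d_{(i)}-\ell\le b_i\le d_{(i)}$, for $i<\ell$ we get $\kappa_i-\kappa_{i+1}>(b_i-b_{i+1})/g-1\ge(4g-\ell)/g-1\ge2$. Next, $g\kappa_\ell>b_\ell-g\ge D_0-\ell-g\ge D_0-2g$, and $g\kappa_1\le d_{(1)}\le N/2+\sqrt{N\log N}$. Finally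
$$\max\deg G[R]\le d_{(\ell+1)}\le d_{(\ell)}-4g\le b_\ell+\ell-4g\le g\kappa_\ell+g+\ell-4g\le g\kappa_\ell-g .$$

(c) $\mathcal F_{\mathbf v,\kappa}$ is an intersection of events that depend on disjoint sets of edges: the edges from $v_i$ to $R$, for each $i$, and the edges inside $R$. (The edges among the $v_i$ are unconstrained.)

(d) By (6), $g\kappa_\ell-g\ge D_0-3g$. A degree in $G(m,\frac12)$ is $\mathrm{Bin}(m-1,\frac12)$, which is stochastically below $X$, so by (5) a given vertex violates the bound with probability at most $P(X\ge D_0-4g)\le3\ell/n$. The events "$\deg u\le g\kappa_\ell-g$" are decreasing in the edges, and Harris' inequality says that decreasing events of independent bits satisfy $P(\bigcap)\ge\prod P$. So the probability is at least $(1-3\ell/n)^m\ge e^{-6\ell}$, using $1-x\ge e^{-2x}$ for $0\le x\le\frac12$. $\square$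

*Example of a window row.* Let $c$ be uniform on the $10$ vectors in $\{0,1\}^4$ of weight $2$ or $3$, and look at its first coordinate given $y=(c_2,c_3,c_4)$. If $|y|=2$ (six of the ten vectors), both completions are allowed and $c_1$ is a fair bit. If $|y|=1$ (three vectors) or $|y|=3$ (one vector), $c_1$ is forced. In a long window the forced cases are rare.

**Lemma 8 (window rows behave like uniform rows on small sets).** Let $c=c_i$ under $\mathcal F_{\mathbf v,\kappa}$ and $S\subseteq[m]$ with $|S|\le2n^{3/16}$. Let $\mathcal E\subseteq\{0,1\}^m$ be such that for every fixed $y\in\{0,1\}^{[m]\setminus S}$, a uniform $z\in\{0,1\}^S$ satisfies $(z,y)\in\mathcal E$ with probability at most $\pi$. Then $P(c\in\mathcal E)\le\pi+4|S|/g\le\pi+\eta$.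

*Proof.* Put $\alpha=g\kappa_i$ and $y=c_{[m]\setminus S}$. If $\alpha\le|y|\le\alpha+g-1-|S|$, all completions of $y$ lie in the window, so given $y$ the block $c_S$ is uniform and $\mathcal E$ has conditional probability at most $\pi$. Otherwise, since $|y|\le|c|\le|y|+|S|$,
$$|c|\in[\alpha,\alpha+|S|-1]\cup[\alpha+g-|S|,\alpha+g-1],$$
which is at most $2|S|$ values. By (6), $\alpha\ge D_0-2g\ge m/2$ and $\alpha+g\le m/2+2\sqrt{m\log m}$. For $k,k+1$ in the window, $\binom mk/\binom m{k+1}=(k+1)/(m-k)\ge1$, so the numbers $\binom mk$, $k\in[\alpha,\alpha+g)$, differ by a factor of at most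
$$\Bigl(\frac{m/2+2\sqrt{m\log m}}{m/2-2\sqrt{m\log m}}\Bigr)^g\le2,$$
because the base is $1+O(\sqrt{\log n/n})$ and $g=\lceil n^{1/4}\rceil$. Hence each value of $|c|$ has probability at most $2/g$, and the exceptional case has probability at most $4|S|/g\le8n^{-1/16}\le\eta$. $\square$

## 6. Vectors of small support are spread out by a random matrix

To show that $c\cdot v=0$ is unlikely we need $v$ to have large support. The next property guarantees this over all fields simultaneously.

**Definition (spreading property).** A symmetric $0$-$1$ matrix $A$ of size $\tau$ with zero diagonal has property (Sp) if for every field $F$ and every nonzero $w\in F^\tau$ with $|\mathrm{supp}\,w|\le t_0$, the vector $Aw$ has at least $s$ nonzero coordinates outside $\mathrm{supp}\,w$.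

*Small cases.* For vectors $w$ of support $1$, the condition says that every degree is at least $s$. For support $2$ it forbids two nonadjacent vertices $u,v$ with equal neighborhoods, since $A(\mathbf 1_u-\mathbf 1_v)=0$.

If $A$ has (Sp), every eigenvector of $A$ over every field has support larger than $t_0$: if $Av=\lambda v$, then $Av$ vanishes outside $\mathrm{supp}\,v$.

**Lemma 9.** If $m/16\le\tau\le m$, then $G(\tau,\frac12)$ has (Sp) with probability at least $1-\exp(-n^{4/5})$.

**Step 1: a tall random $0$-$1$ matrix is injective over all fields.** Let $Q$ be an $M\times t$ matrix of independent uniform bits and $M'=\lfloor M/2\rfloor>4t$. We claim that with probability at least $1-(1+t^2)e^{-M'/8}$, $Q$ is injective on $F^t$ for every field $F$. Rank does not change under field extension, so it suffices to treat $F=\mathbb Q$ and $F=\mathbb F_p$ for all primes $p$.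

Fix one field and reveal rows one at a time. While the common kernel of the revealed rows contains some $v\ne0$, the next row $x$ has $P(x\cdot v=0)\le\frac12$: fix all coordinates of $x$ except one in $\mathrm{supp}\,v$; at most one of the two values of that one gives $0$. So the kernel dimension drops with conditional probability at least $\frac12$. After $M'$ rows the kernel is nonzero with probability at most $P(\mathrm{Bin}(M',\frac12)<t)\le e^{-M'/8}$, by Hoeffding with $t<M'/4$.

Apply this to the first $M'$ rows over $\mathbb Q$. If they have rank $t$, some $t\times t$ minor is a nonzero integer, and by Hadamard's inequality ($|\det|$ is at most the product of the row norms) its absolute value is at most $t^{t/2}$. So it has at most $t^2$ prime divisors. For all other primes, $Q$ is injective already. For each of these primes, use the next $M'$ rows, which are independent of the first $M'$, over $\mathbb F_p$. Adding the failure probabilities gives the claim.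

**Step 2: many blocks for each support set.** Fix $S$ with $|S|=t_0$ and split the vertices outside $S$, up to a remainder, into $s$ disjoint blocks of equal size $M\ge n^{7/8}/40$. Then $M'\ge n^{7/8}/100>4t_0$. The bits between a block and $S$ are independent and uniform. If the matrix of every block is injective over all fields, then for every nonzero $w$ supported in $S$, the vector $Aw$ has a nonzero coordinate in each block, hence at least $s$ nonzero coordinates outside $S\supseteq\mathrm{supp}\,w$. The probability of failure for some $S$ is at most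
$$\tau^{t_0}s(1+t_0^2)e^{-n^{7/8}/800}\le\exp(-n^{4/5}).$$
A $w$ of smaller support is covered by enlarging its support to a set $S$ of size $t_0$. $\square$

## 7. How often a random row is orthogonal to an invariant subspace

For a large subspace $U\subseteq\mathbb F_p^\tau$ we want more than "a row rarely kills one vector": we want the probability of $c\perp U$ to decay with $\dim U$. We also need the randomness to come from a small set $S$ of coordinates, so that Lemma 8 applies.

**Lemma 10.** Let $A$ of size $\tau\le m$ have (Sp).
(i) Let $p$ be a prime and $0\ne U\subseteq\mathbb F_p^\tau$ an $A$-invariant subspace, $D=\dim U$. There is $S\subseteq[\tau]$, $|S|\le2n^{3/16}$, such that for each fixed $c_{[\tau]\setminus S}$ and uniform $c_S\in\{0,1\}^S$, $P(c\perp U)\le p^{-D/2}+\eta$.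
(ii) Let $v\in\mathbb R^\tau$ be a real eigenvector of $A$. There is $S$ with $|S|=s$ such that for each fixed $c_{[\tau]\setminus S}$ and uniform $c_S$, $P(c\cdot v=0)\le\eta$.

*Proof of (ii).* We have $|\mathrm{supp}\,v|>t_0\ge s$; let $S$ be $s$ coordinates of the support. By Erdős' Littlewood–Offord theorem (1945), a sum $\sum_{i\in S}c_iv_i$ with nonzero real $v_i$ and independent uniform bits $c_i$ takes any given value with probability at most $\binom s{\lfloor s/2\rfloor}2^{-s}\le s^{-1/2}\le\eta$.

*Proof of (i), small primes $p\le n^{1/32}$.* Write $e_p(x)=e^{2\pi ix/p}$, and let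
$$h=\min\Bigl(\lceil D/2\rceil,\Bigl\lfloor\frac{\log n}{16\log p}\Bigr\rfloor\Bigr).$$
Then $h\ge1$, $p^h\le n^{1/16}$ and $hs\le t_0$. Call a nonzero vector *light* if its support has size less than $s$. Light vectors are the enemy, since there is too little randomness on their support.

**Step 1: find $h$ dimensions in $U$ without light vectors.** If $U$ contains $h$ independent light vectors, let $W$ be their span. A nonzero $w\in W$ has $|\mathrm{supp}\,w|\le hs\le t_0$, so by (Sp) $Aw$ has at least $s$ nonzero coordinates. Hence $A$ is injective on $W$, and $U'=AW\subseteq U$ has dimension $h$ and no light vectors. Otherwise the light vectors of $U$ span a space of dimension at most $h-1$. A complement of that span in $U$ contains no light vector and has dimension at least $D-h+1\ge h$, as $2h\le D+1$. Take $U'$ to be an $h$-dimensional subspace of it.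

**Step 2: Fourier analysis on $U'$.** For each nonzero $w\in U'$ choose $s$ coordinates in $\mathrm{supp}\,w$, and let $S$ be the union of these sets, so $|S|\le p^hs\le2n^{3/16}$. The sum $\sum_{w\in U'}e_p(c\cdot w)$ equals $p^h$ if $c\perp U'$ and $0$ otherwise. A uniform bit $c_i$ has $|E\,e_p(c_iw_i)|=|\cos(\pi w_i/p)|$. So, for fixed $c_{[\tau]\setminus S}$,
$$P(c\perp U)\le P(c\perp U')=p^{-h}\sum_{w\in U'}E\,e_p(c\cdot w)\le p^{-h}+\max_{0\ne w\in U'}\prod_{i\in S}\Bigl|\cos\frac{\pi w_i}p\Bigr| .$$
Now $|\cos\pi x|\le e^{-\pi^2\|x\|^2/2}$, where $\|x\|$ is the distance to the nearest integer. (For $0\le u<\pi/2$ the derivative of $\log\cos u$ is $-\tan u\le-u$, so $\cos u\le e^{-u^2/2}$.) For at least $s$ indices $i\in S$ we have $\|w_i/p\|\ge1/p$, so the product is at most $e^{-\pi^2s/(2p^2)}\le e^{-\pi^2n^{1/16}/2}\le n^{-1/32}$. If $h=\lceil D/2\rceil$, then $p^{-h}\le p^{-D/2}$. Otherwise $h=\lfloor\frac{\log n}{16\log p}\rfloor$ and $p^{-h}\le p\,n^{-1/16}\le n^{-1/32}$. In both cases the total is at most $p^{-D/2}+2n^{-1/32}=p^{-D/2}+\eta$.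

*Proof of (i), large primes $p>n^{1/32}$.* Here $\eta$ alone suffices, and one vector of $U$ is enough, but it must have entries in $\mathbb F_p$ and large support. $U\otimes\overline{\mathbb F_p}$ is $A$-invariant, so it contains an eigenvector $v$, which lies in $U\otimes\mathbb F_{q'}$ for some power $q'$ of $p$. By (Sp), $|\mathrm{supp}\,v|>t_0$. For a uniformly random $\mathbb F_p$-linear map $\varphi:\mathbb F_{q'}\to\mathbb F_p$, each nonzero $v_i$ has $P(\varphi(v_i)=0)=1/p\le\frac12$. So for some $\varphi$ the vector $w=\varphi(v)$, taken coordinatewise, has at least $t_0/2\ge s$ nonzero coordinates. Writing $v=\sum\beta_ju_j$ with $u_j\in U$, $\beta_j\in\mathbb F_{q'}$, we get $w=\sum\varphi(\beta_j)u_j\in U$. Let $S$ be $s$ coordinates in $\mathrm{supp}\,w$. By Fourier inversion and then Hölder's inequality, since $t\mapsto tw_i$ permutes $\mathbb F_p$ for each $i\in S$,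
$$P(c\cdot w=0)\le\frac1p\sum_{t\in\mathbb F_p}\prod_{i\in S}\Bigl|\cos\frac{\pi tw_i}p\Bigr|\le\frac1p\sum_{t\in\mathbb F_p}\Bigl|\cos\frac{\pi t}p\Bigr|^s .$$
Taking representatives $|t|\le(p-1)/2$ ($p$ is odd for $n$ large) and comparing with an integral,
$$P(c\cdot w=0)\le\frac1p+\frac2p\int_0^\infty e^{-\pi^2sx^2/(2p^2)}\,dx=\frac1p+\sqrt{\frac2{\pi s}}\le n^{-1/32}+n^{-1/16}\le\eta.\qquad\square$$

Lemma 10(i) speaks of subspaces over $\mathbb F_p$, while eigenvectors live over extensions. The next lemma translates, and the translation gains a factor $d$ in dimension.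

**Lemma 11.** Let $\lambda\in\overline{\mathbb F_p}$ have degree $d$ over $\mathbb F_p$, $q=p^d$, let $A$ be a symmetric matrix over $\mathbb F_p$ of size $\tau$, and $0\ne K\subseteq\ker(A-\lambda)\subseteq\mathbb F_q^\tau$ an $\mathbb F_q$-subspace. There is an $A$-invariant $U\subseteq\mathbb F_p^\tau$ with $\dim U\ge d\dim K$ such that for $c\in\mathbb F_p^\tau$: $c\perp K\iff c\perp U$.

*Example.* Let $A$ be the adjacency matrix of the path on four vertices and $p=2$. Its characteristic polynomial is $t^4-3t^2+1\equiv(t^2+t+1)^2$. For $\lambda=\omega\in\mathbb F_4$ with $\omega^2=\omega+1$, the vector $v=(1,\omega,\omega,1)$ satisfies $Av=\omega v$. Splitting $v=(1,0,0,1)+\omega(0,1,1,0)$, we let $U$ be the span of the two parts. It is invariant: $A(1,0,0,1)^\top=(0,1,1,0)^\top$ and $A(0,1,1,0)^\top=(1,1,1,1)^\top$. For $c\in\mathbb F_2^4$, $c\cdot v=0$ means $c_1=c_4$ and $c_2=c_3$, two conditions over $\mathbb F_2$. A uniform $c$ satisfies them with probability $\frac14=q^{-1}$.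

*Proof.* Let $U$ be the $\mathbb F_p$-span of all $\varphi(v)$ with $v\in K$ and $\varphi:\mathbb F_q\to\mathbb F_p$ linear. Then $A\varphi(v)=\varphi(Av)=\varphi(\lambda v)$, and $x\mapsto\varphi(\lambda x)$ is again such a functional, so $U$ is $A$-invariant. Since $c\cdot\varphi(v)=\varphi(c\cdot v)$, and $c\cdot v=0$ exactly when all functionals vanish on it, the equivalence holds. For the dimension, let $(\beta_j)$ be a basis of $\mathbb F_q$ over $\mathbb F_p$ with dual basis $(\varphi_j)$. Then $v=\sum\beta_j\varphi_j(v)$, so $K\subseteq U\otimes\mathbb F_q$. The space $U\otimes\mathbb F_q$ is stable under the coordinatewise Frobenius $x\mapsto x^p$, so it contains the $d$ conjugates of $K$. Each is an $\mathbb F_q$-space of dimension $\dim K$, and they lie in the eigenspaces of $A$ for the distinct eigenvalues $\lambda^{p^i}$, $0\le i<d$. So their sum is direct, and $\dim U=\dim_{\mathbb F_q}(U\otimes\mathbb F_q)\ge d\dim K$. $\square$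

From now on, for a prime $p$ and a monic irreducible $f\in\mathbb F_p[x]$ of degree $d$ we fix a root $\lambda$ and put $q=p^d$. A given $q$ determines $p$ and $d$, so it belongs to at most $q$ pairs $(p,f)$. Let $A$ have (Sp) and $0\ne K\subseteq\ker(A-\lambda)\subseteq\mathbb F_q^\tau$. Lemmas 10(i) and 11, and Lemma 8 for window rows, give
$$P(c\perp K)\le q^{-\dim K/2}+\eta\qquad(c\in\{0,1\}^\tau\text{ uniform}),\tag{7}$$
$$P(c\perp K)\le q^{-1/2}+2\eta\qquad(\tau=m,\ c\text{ a window row}).\tag{8}$$
If $K$ is a nonzero subspace of a real eigenspace of $A$, Lemma 10(ii) gives the bounds $\eta$ and $2\eta$ respectively. For very small $q$, (8) is weak, and we also note that for a window row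
$$P(c\perp K)\le\tfrac12+\eta.\tag{9}$$
Indeed, take $U$ from Lemma 11 and $u\in U$ with $u_i\ne0$. With the other coordinates of $c$ fixed, at most one value of $c_i$ gives $c\cdot u=0$; apply Lemma 8 with $S=\{i\}$.

## 8. Nullities along the chain of leading submatrices

Next we show that the eigenspaces of $A_1$, over $\mathbb R$ and over all finite fields, have dimension at most $\ell/16$. Let $A\sim G(m,\frac12)$ and let $A^{(\tau)}$ be its leading principal $\tau\times\tau$ submatrix. The new column $c^{(\tau)}\in\{0,1\}^\tau$ on passing to $A^{(\tau+1)}$ is uniform and independent of $A^{(\tau)}$. A *label* is a real number $\lambda$ or a pair $(p,f)$. Put $k_\tau(\lambda)=\dim\ker(A^{(\tau)}-\lambda)$ and $k_\tau(p,f)=\dim_{\mathbb F_q}\ker(A^{(\tau)}-\lambda)$. For the four-vertex path above, the label $(2,x^2+x+1)$ has nullity $1$: in a solution of $Av=\omega v$ the first entry determines the rest.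

**Bordering.** Let $M$ be a symmetric matrix over a field, and border it by a column $c$, the row $c^\top$ and a corner entry. By symmetry, the column space of $M$ is $(\ker M)^\perp$. If $c$ is not in it, $[M\ c]$ has rank $\mathrm{rk}\,M+1$, and the row $(c^\top,*)$ is not in its row space, because $c^\top$ is not in the row space of $M$. So the rank rises by $2$ and the nullity drops by $1$. If $c$ is in the column space, the rank rises by $0$ or $1$, and the nullity rises by $1$ or stays. Therefore
$$k_{\tau+1}=k_\tau-1\ \text{ unless }\ c^{(\tau)}\perp\ker(A^{(\tau)}-\lambda),\ \text{ in which case } k_{\tau+1}\le k_\tau+1.\tag{10}$$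
We call the second case a *failure* of step $\tau$. For example, the matrix $(0)$ has nullity $1$ at $\lambda=0$; bordering by $c=1$ gives an edge, of nullity $0$, and bordering by $c=0$ is a failure and gives nullity $2$.

Let $\mathcal S$ be the event that all $A^{(\tau)}$ with $m/16\le\tau\le m$ have (Sp). By Lemma 9, $P(\mathcal S^c)\le n\exp(-n^{4/5})$.

Since there are infinitely many labels, the following lemma takes a union only over short lists computed from the matrix at a certain time.

**Lemma 12 (chain).** Let $m/4\le T\le m$, $\tau_0=\lceil T/4\rceil$, $1\le b\le T/8$, $\rho\le2^{-8}$. Consider a family of labels such that for every label, every $\tau\in[\tau_0,T)$ and every $A^{(\tau)}$ with (Sp) and $k_\tau\ge b$, the failure probability given $A^{(\tau)}$ is at most $\rho$. Let $L_\sigma$ ($\tau_0\le\sigma\le T$) be sets of labels determined by $A^{(\sigma)}$ with $|L_\sigma|\le M$. Then the probability that $\mathcal S$ holds and there is a label with $k_T\ge2b$ that belongs to $L_\sigma$ for every $\sigma\in[\tau_0,T]$ with $k_\sigma\ge b$ is at most $2M\rho^{b/2}$.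

**Step 1: prescribed failures are unlikely.** Fix a time $\sigma$, a label determined by $A^{(\sigma)}$, and steps $\sigma\le\tau_1<\dots<\tau_y<T$. Let $F_j$ be the event that $A^{(\tau_j)}$ has (Sp), $k_{\tau_j}\ge b$, and step $\tau_j$ fails. The events $F_1,\dots,F_{j-1}$ are determined by $A^{(\tau_j)}$, and $P(F_j\mid A^{(\tau_j)})\le\rho$. Hence $P(F_1\cap\dots\cap F_y\mid A^{(\sigma)})\le\rho^y$. Also, by (10), if $x$ of the $t$ consecutive steps from $\sigma$ on fail, then $k_{\sigma+t}\le k_\sigma-t+2x$.

**Step 2: the nullity was once at most $b$.** Take a label as in the statement, and suppose $k_\sigma\le b$ for some $\sigma\in[\tau_0,T]$; let $\sigma$ be the last such time. As $k_T\ge2b>b$, we have $\sigma<T$ and $k_{\sigma+1}\ge b+1$, so $k_\sigma=b$. Thus the label is in $L_\sigma$, and $k\ge b$ from $\sigma$ on. With $t=T-\sigma$, the inequality $2b\le b-t+2x$ shows that at least $(t+b)/2$ steps fail. Union over the at most $M$ labels of $L_\sigma$ and the at most $2^t$ sets of failing steps: for this $t$ the probability is at most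
$$M2^t\rho^{(t+b)/2}\le M2^t2^{-4t}\rho^{b/2}\le M2^{-t}\rho^{b/2}.$$
Summing over $t\ge1$ gives at most $M\rho^{b/2}$.

**Step 3: the nullity was always above $b$.** Then the label is in $L_{\tau_0}$. Since $k_{\tau_0}\le\tau_0$ and $k_T\ge0$, the number of failures is at least $(T-2\tau_0)/2\ge T/4-1$. As $2^T\le\rho^{-T/8}$, this has probability at most
$$M2^T\rho^{T/4-1}\le M\rho^{T/8-1}\le M\rho^{T/16}\le M\rho^{b/2}.$$
The two cases add up to $2M\rho^{b/2}$. $\square$

We now need the nullity bound with failure probability $o(e^{-6\ell})$. Here the obvious use of Lemma 12 stops short. For a small fixed $q$, with nullity threshold $2a\approx\ell/16$ and a *constant* bound $\rho$ per step (say $2^{-8}$, the largest allowed), one obtains $2\rho^{a/2}$, which is about $2^{-\ell/8}$ and much larger than $e^{-6\ell}$. The remedy is in (7): while the nullity is at least $a$, a failure has probability at most $q^{-a/2}+\eta$, not merely a constant. Then $\rho^{a/2}$ contains $q^{-a^2/4}$, and $a^2$ is much larger than $\ell$.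

**Lemma 13.** For $A\sim G(m,\frac12)$, with probability $1-o(e^{-6\ell})$: $A$ has (Sp), every real eigenvalue of $A$ has multiplicity at most $\ell/16$, and $k_m(p,f)\le\ell/16$ for all primes $p$ and all $f$. Call such $A$ *good*.

*Proof.* By (2), $e^{6\ell}\le(\log n)^6$. So $\mathcal S^c$ is negligible, and so is any event of probability $O(n^{-1})$.

**Step 1: real eigenvalues, at all times.** The purpose is to bound real multiplicities of every $A^{(T)}$, which Step 3 will need. For each integer $T\in[m/4,m]$ apply Lemma 12 with all real labels, $b=\lfloor a/2\rfloor$, $\rho=\eta$ (the real version of (7)), $L_\sigma$ the spectrum of $A^{(\sigma)}$, $M=n$. A label with $k_\sigma\ge b\ge1$ is in $L_\sigma$ automatically. So with probability at least $1-P(\mathcal S^c)-2n^2\eta^{\lfloor a/2\rfloor/2}$, all eigenvalues of all $A^{(T)}$, $m/4\le T\le m$, have multiplicity less than $2\lfloor a/2\rfloor\le a$. As $a\to\infty$ and $\eta=2n^{-1/32}$, the failure probability is $O(n^{-1})$.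

**Step 2: pairs with $q\le n^{1/16}$, one label at a time.** Fix $(p,f)$ and take $T=m$, $b=a$, the single label $(p,f)$, $L_\sigma=\{(p,f)\}$, $M=1$. By (7), when $k_\tau\ge a$ the failure probability is at most $\rho_q=q^{-a/2}+\eta\le2^{-8}$. So
$$P(\mathcal S,\ k_m\ge2a)\le2\rho_q^{a/2}\le2\cdot2^{a/2}\bigl(q^{-a^2/4}+\eta^{a/2}\bigr).$$
Each $q$ has at most $q$ pairs, and $\sum_{q\le n^{1/16}}q\le n^{1/8}$. For $z=a^2/4-1\ge3$,
$$\sum_{q\ge2}q^{-z}\le2^{-z}+\int_2^\infty x^{-z}\,dx=2^{-z}+\frac{2^{1-z}}{z-1}\le2^{1-z}.$$
Summing over all pairs with $q\le n^{1/16}$ we get at most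
$$2^{1+a/2}\bigl(2^{2-a^2/4}+n^{1/8}\eta^{a/2}\bigr)=o(e^{-6\ell}),$$
because $a=\lfloor\ell/32\rfloor\to\infty$ makes $a^2/\ell\to\infty$, and the second term is $O(n^{-1})$.

**Step 3: pairs with $q>n^{1/16}$, all at once.** There are infinitely many, so we need short lists $L_\sigma$. Take these pairs as labels, $T=m$, $b=a$, and $\rho=3n^{-1/32}$, which by (7) bounds the failure probability since $q^{-1/2}+\eta\le3n^{-1/32}$. Let $\chi_\sigma\in\mathbb Z[x]$ be the characteristic polynomial of $A^{(\sigma)}$ and $\psi_\sigma$ the product of its distinct monic irreducible factors in $\mathbb Z[x]$. If all eigenvalues of $A^{(\sigma)}$ have multiplicity less than $a$, let $L_\sigma$ be the set of labels $(p,f)$ with $p\mid\mathrm{disc}(\psi_\sigma)$ and $f\mid\chi_\sigma\bmod p$; otherwise let $L_\sigma=\emptyset$.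

*The lists are short.* The roots of $\psi_\sigma$ are distinct and of absolute value at most $n$, so $\mathrm{disc}(\psi_\sigma)$ is a nonzero integer of absolute value at most $(2n)^{n^2}$. It has at most $n^3$ prime divisors, and each allows at most $n$ factors $f$, so $|L_\sigma|\le n^4$.

*The lists catch every label that matters.* Suppose all multiplicities of $A^{(\sigma)}$ are less than $a$ and $k_\sigma(p,f)\ge a$. Then $\lambda$ is an eigenvalue mod $p$ and $f\mid\chi_\sigma\bmod p$. If $p\nmid\mathrm{disc}(\psi_\sigma)$, then $\psi_\sigma$ mod $p$ has no repeated roots. Moreover $\chi_\sigma\mid\psi_\sigma^{a-1}$, because every root of $\chi_\sigma$ has multiplicity at most $a-1$. So $\lambda$ has algebraic multiplicity at most $a-1$ in $A^{(\sigma)}$ mod $p$, contradicting $k_\sigma\ge a$. Hence $p\mid\mathrm{disc}(\psi_\sigma)$ and $(p,f)\in L_\sigma$. (The four-vertex path shows that such collisions occur: $t^4-3t^2+1=(t^2+t-1)(t^2-t-1)$ has four distinct real roots, but it is a square mod $2$.)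

On the success event of Step 1 the multiplicity condition holds for all $\sigma\in[\lceil m/4\rceil,m]$. So by Lemma 12 with $M=n^4$, the probability that $\mathcal S$ and this event hold and some pair with $q>n^{1/16}$ has $k_m\ge2a$ is at most $2n^4(3n^{-1/32})^{a/2}=O(n^{-1})$.

Since $2a\le\ell/16$, the lemma follows. $\square$

## 9. Revealing the rows: proof of Theorem 2

**Reduction to a conditional statement.** By Lemma 7, whp exactly one $\mathcal F_{\mathbf v,\kappa}$ occurs, and on it Lemma 5 applies. For a pair $(p,f)$ with fixed root $\lambda$ put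
$$K_j(p,f)=\{v\in\mathbb F_q^m:\ A_1v=\lambda v,\ c_1\cdot v=\dots=c_j\cdot v=0\}.$$
In Lemma 5 we may replace $\lambda$ by a conjugate, applying an isomorphism of extensions of $\mathbb F_p$ to the coordinates of $v$, so one root per $f$ suffices. By Lemmas 4 and 5 it is enough to show that, uniformly over $(\mathbf v,\kappa)$ with (6), conditionally on $\mathcal F_{\mathbf v,\kappa}$ the probability that $K_\ell(p,f)\ne0$ for some $(p,f)$ is $o(1)$.

By Lemma 7(c), $A_1$ is $G(m,\frac12)$ conditioned on an event of probability at least $e^{-6\ell}$ (Lemma 7(d)). So by Lemma 13, $A_1$ is good with conditional probability at least $1-e^{6\ell}\,o(e^{-6\ell})=1-o(1)$. Fix a good $A_1$. The rows $c_1,\dots,c_\ell$ remain independent window rows.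

**Counting principle.** Fix a field and an eigenvalue $\lambda$ of $A_1$, start with $K=\ker(A_1-\lambda)$, reveal $u$ rows one at a time, and replace $K$ by $K\cap c^\perp$ after each. While $K\ne0$, the next row satisfies $c\perp K$ (a failure) with conditional probability at most some $\rho$; otherwise $\dim K$ drops by $1$. As $\dim\ker(A_1-\lambda)\le\ell/16$, if $K\ne0$ after $u$ rows there were fewer than $\ell/16$ drops, hence at least $y=\lceil u-\ell/16\rceil$ failures. A union over sets of $y$ rows gives
$$P(K\ne0\text{ after }u\text{ rows})\le\binom uy\rho^y.\tag{11}$$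

**Step 1: characteristic $0$ with half of the rows, to make the set of primes finite.** Use the rows $1,\dots,\ell'=\lfloor\ell/2\rfloor$ over $\mathbb R$, where $\rho=2\eta=4n^{-1/32}$. We have $\ell'-\ell/16\ge3\ell/8$ for $n$ large. So the probability that some real eigenvector of $A_1$ is orthogonal to $c_1,\dots,c_{\ell'}$ is at most $n2^\ell(4n^{-1/32})^{3\ell/8}\to0$.

If this does not happen, the vectors $A_1^jc_i$ with $i\le\ell'$ and $0\le j<m$ span $\mathbb R^m$. Indeed, by Cayley–Hamilton their span is $A_1$-invariant, so its orthogonal complement is too; a nonzero complement would contain a real eigenvector of the symmetric matrix $A_1$, orthogonal to $c_1,\dots,c_{\ell'}$. Choose $m$ independent ones by a fixed rule, and let $\Delta$ be their determinant, a nonzero integer. Entries of $A_1^jc_i$ are at most $m^{m-1}$, so the norms are at most $m^{m-1}\sqrt m\le m^m$. By Hadamard $|\Delta|\le m^{m^2}$, and at most $n^3$ primes divide $\Delta$. If $p\nmid\Delta$, the chosen vectors span $\mathbb F_p^m$. Then $K_{\ell'}(p,f)=0$ for all $f$, since for $v\in K_{\ell'}(p,f)$ we have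 $(A_1^jc_i)\cdot v=\lambda^j\,c_i\cdot v=0$ for all $i\le\ell'$ and all $j$, which forces $v=0$.

**Step 2: $q>n^{1/16}$, with the other half of the rows.** By Step 1 only primes $p\mid\Delta$ and irreducible factors $f$ of the characteristic polynomial of $A_1$ mod $p$ matter. These are at most $n^4$ pairs, determined by $A_1,c_1,\dots,c_{\ell'}$. The rows $c_{\ell'+1},\dots,c_\ell$ are independent of these data. Start again with $K=\ker(A_1-\lambda)$ and use these rows: by (8) we may take $\rho=5n^{-1/32}$, because $q^{-1/2}+2\eta\le5n^{-1/32}$, and at least $\ell-\ell'-\ell/16\ge3\ell/8$ failures are needed. The probability that some such pair has $K_\ell\ne0$ is at most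
$$n^4\,2^\ell(5n^{-1/32})^{3\ell/8}\to0 .$$

**Step 3: $2^{12}\le q\le n^{1/16}$, with all rows and a plain union bound.** By (8), $\rho=q^{-1/2}+4n^{-1/32}\le5q^{-1/2}<1$, as $n^{-1/32}\le q^{-1/2}$. At least $15\ell/16$ failures are needed. Summing over the at most $q$ polynomials for each $q$, the probability is at most
$$\sum_{q\ge2^{12}}q\cdot2^\ell\bigl(5q^{-1/2}\bigr)^{15\ell/16}\le10^\ell\sum_{q\ge2^{12}}q^{-2}\,q^{3-15\ell/32}\le10^\ell\,2^{36-5.625\ell}\sum_qq^{-2}\to0 .$$
Here $q^{3-15\ell/32}\le(2^{12})^{3-15\ell/32}=2^{36-5.625\ell}$ once the exponent is negative, and the limit follows from $\log_210<3.33$.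

**Step 4: $q<2^{12}$, finitely many polynomials.** There are at most $2^{24}$ polynomials $f$. Now (8) is too weak for the smallest $q$, so we use (9): $\rho=\frac12+\eta$, all $\ell$ rows, $y=\lceil15\ell/16\rceil$. As $\ell-y\le\ell/16$, the entropy bound for binomial coefficients gives $\binom\ell y=\binom\ell{\ell-y}\le2^{h_2(1/16)\ell}$, where $h_2$ is the binary entropy and $h_2(1/16)=\frac14+\frac{15}{16}\log_2\frac{16}{15}<0.34$. Each $f$ contributes at most
$$\binom\ell y\rho^y\le2^{0.34\,\ell}\,2^{-15\ell/16}(1+2\eta)^\ell\to0 .$$

Steps 2–4 cover every $q$. Hence whp $\Lambda=\mathbb Z^n$, and by Lemma 4 almost all graphs are determined by $\mathrm{Spec}_{r(n)}$. This proves Theorem 2, and with $r=\lceil\log_2n\rceil+1$ Theorem 1. $\blacksquare$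

## 10. Bounded numbers of classes, and rigidity of the lattice

**Proof of Corollary 3.** Let $p_n(r)$ be the proportion of graphs on $n$ vertices determined by $\mathrm{Spec}_r$. By Section 3 it is nondecreasing in $r$. If the corollary failed for some $\varepsilon>0$, then for every $r$ there would be arbitrarily large $n$ with $p_n(r)<1-\varepsilon$, so we could choose $n_2<n_3<\cdots$ with $p_{n_r}(r)<1-\varepsilon$. Put $r(n)=r$ for $n_r\le n<n_{r+1}$, and $r(n)=2$ for $n<n_2$. Then $r(n)\to\infty$ but $p_n(r(n))\not\to1$, contradicting Theorem 2. $\square$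

We make no claim about whether a fixed bounded $r$ gives a proportion tending to $1$; Corollary 3 gives a proportion arbitrarily close to $1$ for suitable bounded $r$.

The proof gives somewhat more than recognition among graphs. For any $r(n)\to\infty$, whp $\Lambda=\mathbb Z^n$: we proved this under (2), and for larger $r$ the lattice only grows, since the class vectors of the coarser partition are sums of those of the finer one. Now let $B$ be any symmetric integer $n\times n$ matrix and $f_1,\dots,f_r\in\mathbb Z^n$ any integer vectors with $f_i^\top B^kf_j=e_i^\top A^ke_j$ for all $i,j,k$. Steps 2 and 3 of the proof of Lemma 4 apply with $f_i$ in place of $e'_i$: the map $A^ke_i\mapsto B^kf_i$ extends to an orthogonal map preserving $\mathbb Z^n$, that is, a signed permutation matrix $P$, and $B=PAP^\top$, $f_i=Pe_i$. If $\sum f_i=\mathbf 1$, then $P\mathbf 1=\mathbf 1$ and $P$ is a permutation matrix. In particular, the comparison graph $H$ may carry any partition into $r$ possibly empty classes, not only its degree partition.
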